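# Isogenous permutation tori, Noether's problem, and the Ekedahl invariants

Throughout, $F$ is an algebraically closed field of characteristic zero, and all groups called $G,H,S,\Gamma,\dots$ are finite.

## 1. Two permutation tori and the finite group between them

Let $S$ be a finite group and $X$ a finite $S$-set. Let $F^X$ be the vector space with basis $(e_x)_{x\in X}$, on which $S$ acts by $se_x=e_{sx}$, and let $\mathbb G_m^X\subset F^X$ be the torus of vectors with all coordinates nonzero. The coordinate functions form a basis of its character lattice. If $v=\sum_x v_xe_x$, the $x$-th coordinate of $s^{-1}v$ is $v_{sx}$, so $s$ carries the $x$-th coordinate function to the $sx$-th one. Hence the character lattice of $\mathbb G_m^X$ is $\mathbb Z[X]$, as an $S$-module, and $\mathbb G_m^X=\mathrm{Hom}(\mathbb Z[X],F^*)$.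

Now let $X$ and $Y$ be two finite $S$-sets with $\mathbb Q[X]\cong\mathbb Q[Y]$ as $\mathbb Q[S]$-modules. Equivalently, every $s\in S$ has as many fixed points on $X$ as on $Y$, since representations over $\mathbb Q$ are determined by their characters. In particular $|X|=|Y|=:n$. Multiplying an isomorphism $\mathbb Q[Y]\cong\mathbb Q[X]$ by a suitable integer we obtain an injective $S$-map
$$f:\mathbb Z[Y]\to\mathbb Z[X]$$
with finite cokernel. Since $F^*$ is divisible, $\mathrm{Hom}(-,F^*)$ is exact, and it turns $0\to\mathbb Z[Y]\to\mathbb Z[X]\to\operatorname{coker} f\to0$ into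
$$1\to D\to\mathbb G_m^X\xrightarrow{\ p\ }\mathbb G_m^Y\to1,\qquad D=\mathrm{Hom}(\operatorname{coker}f,F^*).\tag{1}$$
If $f(y)=\sum_xa_{yx}x$, then $p(v)_y=\prod_xv_x^{a_{yx}}$. The group $D$ is finite abelian, its character group is $D^\vee\cong\operatorname{coker}f$, and it is stable under $S$. As the characteristic is $0$, $p$ identifies $\mathbb G_m^X/D$ with $\mathbb G_m^Y$, $S$-equivariantly. The object on which the whole lecture turns is
$$G=D\rtimes S,\qquad\text{acting on }F^X,\ D\text{ by multiplication and }S\text{ by permutations.}$$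

**Example 1.** Let $S=\{1,a,b,c\}$ be the Klein four-group with its three subgroups $C_1,C_2,C_3$ of order $2$. Put $X=\{p\}\sqcup\{p'\}\sqcup S$ (two fixed points and a free orbit) and $Y=S/C_1\sqcup S/C_2\sqcup S/C_3$. Both have six points, and each $s\neq1$ fixes two points of $X$ and two points of $Y$ (the two cosets in $S/\langle s\rangle$). So $\mathbb Q[X]\cong\mathbb Q[Y]$, although $X\not\cong Y$. An explicit $f$ sends a coset $y\in S/C_i$ to $\sum_{g\in y}g+\alpha_ip+\beta_ip'$ with $(\alpha_i,\beta_i)=(0,0),(1,0),(0,1)$ for $i=1,2,3$. It is injective. Indeed, the difference of the two cosets of $C_i$ goes to a nonzero multiple of the vector $\sum_g\chi_i(g)g$, where $\chi_i$ is the character with kernel $C_i$. The sums of the two cosets, one for each $i$, go to $\sum_gg+2\alpha_ip+2\beta_ip'$, and these three vectors are independent because the matrix with rows $(1,2\alpha_i,2\beta_i)$ has determinant $4$.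

What is $G$ good for? It has two faces that see different things.

The function field sees only $Y$:
$$F(F^X)^G=(F(\mathbb G_m^X)^D)^S=F(\mathbb G_m^Y)^S=F(F^Y)^S ,\tag{2}$$
the invariants of a permutation representation of $S$. If $S$ is a symmetric group, this leads to a rational field.

The class of the classifying stack $BG$ in the Grothendieck ring sees both. We compute it by stratifying $F^X$ by the set of nonzero coordinates. The open stratum modulo $D$ is the torus of $Y$, but the boundary strata are indexed by $X$. Section 5 will give, with $\mathbb L$ the class of the affine line and up to terms of dimension $\le-2$,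
$$\{BG\}\equiv\{BS\}+\mathbb L^{-1}\Big(\sum_{x\in X/S}\{BS_x\}-\sum_{y\in Y/S}\{BS_y\}\Big).\tag{3}$$
So the stabilizers $S_x$ leave a trace in $\{BG\}$ that the function field does not see. We now explain which question this answers.

## 2. Noether's problem, the invariants $e_i$, and the theorems

**Noether's problem.** Let $G$ act on variables by $h\cdot x_g=x_{hg}$. Is $F(x_g:g\in G)^G$ rational over $F$, i.e. purely transcendental? Note that $F(x_g:g\in G)=F(V)$ with $V$ the regular representation. Example: for the group of order two, $F(x_1,x_2)^{S_2}=F(x_1+x_2,x_1x_2)$ is rational.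

**The ring.** $K_0(\mathrm{Var}_F)$ is generated by classes $\{Z\}$ of varieties with $\{Z\}=\{Z'\}+\{Z\setminus Z'\}$ for $Z'\subset Z$ closed, and with product $\{Z\}\{Z'\}=\{Z\times Z'\}$. Put $\mathbb L=\{\mathbb A^1_F\}$. The ring $\widehat K_0=\widehat K_0(\mathrm{Var}_F)$ is the completion of $K_0(\mathrm{Var}_F)[\mathbb L^{-1}]$ for the dimension filtration. We let $\mathrm{Fil}_d\subset\widehat K_0$ be the closure of the subgroup generated by the $\{Z\}\mathbb L^{-m}$ with $\dim Z-m\le d$. Then $\mathrm{Fil}_a\mathrm{Fil}_b\subset\mathrm{Fil}_{a+b}$, and a series whose terms lie in $\mathrm{Fil}_d$ with $d\to-\infty$ converges. Example: $1-\mathbb L^{-1}$ is invertible, with inverse $\sum_{k\ge0}\mathbb L^{-k}$.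

**The group $L(\mathrm{Ab})$.** It is generated by isomorphism classes $\{A\}$ of finitely generated abelian groups with relations $\{A\oplus B\}=\{A\}+\{B\}$. By the structure theorem it is free abelian on $\{\mathbb Z\}$ and the $\{\mathbb Z/q\}$, $q>1$ a prime power. Example: $\{\mathbb Z/6\}=\{\mathbb Z/2\}+\{\mathbb Z/3\}$, while $\{\mathbb Z/4\}\ne2\{\mathbb Z/2\}$. Let $L_{\rm fin}$ be the span of the $\{\mathbb Z/q\}$, and let $t:L(\mathrm{Ab})\to L_{\rm fin}$ be the projection killing $\{\mathbb Z\}$.

**The cohomological maps.** For every integer $k$, Ekedahl defined an additive map $H^k:\widehat K_0\to L(\mathrm{Ab})$ with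
$$H^k(\{X\}\mathbb L^{-m})=\{H^{k+2m}(X;\mathbb Z)\}\quad\text{for }X\text{ smooth and proper.}$$
By construction it is continuous for the discrete topology on $L(\mathrm{Ab})$: it kills $\mathrm{Fil}_e$ for $e\ll0$. Example: taking $X$ a point, $H^k(\mathbb L^{-m})$ is $\{\mathbb Z\}$ if $k=-2m$ and $0$ otherwise. In particular $H^{-i}(1)=0$ for $i>0$.

**The Ekedahl invariants.** They are $e_i(G)=H^{-i}(\{BG\})$. Concretely, if $V$ is a faithful representation of dimension $n$, then $e_i(G)=H^{2mn-i}(\{V^m/G\})$ for a suitable $m=m(i,V)$. Writing $\{V^m/G\}=\{X\}+\sum_jn_j\{X_j\}$, with $X$ a smooth proper resolution of $V^m/G$ and the $X_j$ smooth and proper, this is $\{H^{2mn-i}(X;\mathbb Z)\}+\sum_jn_j\{H^{2mn-i}(X_j;\mathbb Z)\}$. (We rederive it in Section 4.)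

**The Bogomolov multiplier.** It is the finite abelian group
$$B_0(G)=\ker\Big(H^2(G,\mathbb Q/\mathbb Z)\to\prod_{A\le G\text{ abelian}}H^2(A,\mathbb Q/\mathbb Z)\Big).$$
If $G$ is abelian, then $A=G$ is among the subgroups, so $B_0(G)=0$. For a finite abelian group $A$ we write $A^\vee=\mathrm{Hom}(A,\mathbb Q/\mathbb Z)$. (We may identify this with $\mathrm{Hom}(A,F^*)$ by choosing an isomorphism of $\mathbb Q/\mathbb Z$ with the roots of unity in $F$.)

We use these known facts.

* $e_0(G)=\{\mathbb Z\}$ and $e_1(G)=0$.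
* $e_2(G)=\{B_0(G)^\vee\}$, and $B_0(G)\ne0$ implies a negative answer to the Noether problem. There are groups with $B_0(G)\neq0$: examples of Saltman of order $p^9$, of Bogomolov of order $p^6$, and groups of order $p^5$.
* For $i>0$, $e_i(G)$ is a sum, with signs, of classes of finite abelian groups. That is, $e_i(G)\in L_{\rm fin}$ and $t(e_i(G))=e_i(G)$.

So $e_2\ne0$ obstructs rationality. The question, posed as an open question in Ivan Martino, "Introduction to the Ekedahl Invariants", arXiv:1312.6496 (2013), is whether the higher invariants do the same: for $i>2$, does $e_i(G)\neq0$ imply that $F(x_g:g\in G)^G$ is not rational? The answer is no.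

**Theorem A.** Let $H$ be a finite group with $B_0(H)\ne0$ and let $\varepsilon\in\{1,-1\}$. There is a finite group $G$ (constructed in Section 7, of the form $G=D\rtimes S_N$ with $D$ abelian and $N=|H|+5$) such that $F(x_g:g\in G)^G$ is purely transcendental over $F$ and
$$e_2(G)=e_3(G)=0,\qquad e_4(G)=\varepsilon\,|H|\,\{B_0(H)^\vee\}\neq0 .$$

**Theorem C.**
1. For every $J\ge2$ there is a finite group $G$ with $F(x_g:g\in G)^G$ rational and $e_{2j}(G)\ne0$ for all $2\le j\le J$. Hence for every even $i\ge4$ the implication "$e_i(G)\neq0\Rightarrow$ negative answer to the Noether problem" is false.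
2. Suppose some finite group has a nonzero $e_i$ with $i>0$ odd, and let $\ell$ be the least such odd $i$. For every odd $i\ge\ell+2$ there is a finite $G$ with $F(x_g:g\in G)^G$ rational and $e_i(G)\ne0$.

So the implication fails for every even $i\ge4$. For odd $i$ it is vacuous when no odd invariant is ever nonzero or when $i<\ell$, and it is false when $i\ge\ell+2$. Only $i=\ell$, if $\ell$ exists, is not decided here. Theorem B, the exact formula for $\{BG\}$ that lies behind (3), is stated and proved in Section 8. It is needed for Theorem C, while (3) suffices for Theorem A.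

## 3. What rationality forces, and why it stops at $i=2$

A sensible first attempt is to prove that a rational field forces $e_i=0$. Let us see how far this goes. We first need to know what $H^k$ sees of $\mathrm{Fil}_d$.

**Lemma 1.** (a) $H^k(\mathrm{Fil}_d)=0$ if $k>2d$, and $H^{2d}(\mathrm{Fil}_d)\subset\mathbb Z\{\mathbb Z\}$. (b) $H^k(\mathbb L^{-m}z)=H^{k+2m}(z)$ for all $z\in\widehat K_0$ and $m\in\mathbb Z$.

*Proof.* **Step 1: reduce to smooth projective generators.** Let $Z$ be a variety of dimension $r$. It has a dense open subset, with complement of dimension $<r$, whose connected components $U_i$ are smooth and affine. By Hironaka, $U_i$ has a smooth projective connected compactification $X_i$, and $\{U_i\}=\{X_i\}-\{X_i\setminus U_i\}$ with $\dim(X_i\setminus U_i)<\dim X_i\le r$. By induction on dimension, $\{Z\}$ is an integral combination of classes of smooth projective connected varieties of dimension $\le r$. So $\mathrm{Fil}_d$ is the closure of the group generated by the $\{X\}\mathbb L^{-m}$ with $X$ smooth projective connected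 and $\dim X-m\le d$.

**Step 2: evaluate $H^k$ on these generators.** We have $H^k(\{X\}\mathbb L^{-m})=\{H^{k+2m}(X;\mathbb Z)\}$. If $k>2d$, then $k+2m>2\dim X$ and the group is $0$. If $k=2d$, then $k+2m\ge2\dim X$ and the group is $0$, or $\mathbb Z$ when equality holds.

**Step 3: pass to the closure.** An element of the closure differs from an element of the generated group by an element of $\mathrm{Fil}_e$ with $e$ as negative as we like, and $H^k$ kills it. This proves (a). For (b), both sides are additive and continuous in $z$. On $z=\{X\}\mathbb L^{-m'}$ with $X$ smooth projective both are $\{H^{k+2m+2m'}(X;\mathbb Z)\}$, and such elements generate a dense subgroup by Step 1. $\square$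

**Lemma 2 (no-name lemma).** If $W$ is a faithful and $W'$ an arbitrary representation of $\Gamma$, then $F(W\oplus W')^\Gamma=F(W)^\Gamma(t_1,\dots,t_{\dim W'})$ is purely transcendental over $F(W)^\Gamma$.

*Proof.* Since $W$ is faithful, $F(W)/F(W)^\Gamma$ is Galois with group $\Gamma$. The space $F(W)\otimes W'^*$ of linear forms on $W'$ with coefficients in $F(W)$ carries a semilinear $\Gamma$-action, so by Hilbert 90 it has an $F(W)$-basis $t_1,\dots,t_{\dim W'}$ of invariant vectors. An $F(W)$-basis of linear forms is a set of independent variables: $F(W\oplus W')=F(W)(t_1,t_2,\dots)$, with the $t_i$ algebraically independent over $F(W)$. The invariant field contains $F(W)^\Gamma(t_1,t_2,\dots)$. The big field has degree $|\Gamma|$ over both of them: over the invariants by Artin's theorem, and over $F(W)^\Gamma(t_1,t_2,\dots)$ because $[F(W):F(W)^\Gamma]=|\Gamma|$. So they agree. $\square$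

Now suppose $F(V)^G$ is rational, with $V$ the regular representation and $n=|G|$. By Lemma 2, $F(V^m)^G$ is rational for every $m\ge1$. So $V^m/G$ and $\mathbb A^{mn}$ have isomorphic dense open subsets, and
$$\{V^m/G\}\equiv\mathbb L^{mn}\quad\text{mod }\mathrm{Fil}_{mn-1}.$$
Take $i>0$ and the suitable $m$. Since $H^{2mn-i}(\mathbb L^{mn})=H^{-i}(1)=0$, we get $e_i(G)\in H^{2mn-i}(\mathrm{Fil}_{mn-1})$. Lemma 1(a) makes this $0$ for $i=1$ and a subgroup of $\mathbb Z\{\mathbb Z\}$ for $i=2$. As $e_2(G)\in L_{\rm fin}$ and $L_{\rm fin}\cap\mathbb Z\{\mathbb Z\}=0$, we have recovered that rationality forces $e_2(G)=0$.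

For $i\ge3$ the argument has nothing left to say: $H^{-i}$ can take values with torsion on $\mathrm{Fil}_{-1}$. For instance, over $F=\mathbb C$ let $E$ be an Enriques surface, so $H_1(E;\mathbb Z)=\mathbb Z/2$. Then $\{E\}\mathbb L^{-3}\in\mathrm{Fil}_{-1}$ and $H^{-3}(\{E\}\mathbb L^{-3})=\{H^3(E;\mathbb Z)\}=\{\mathbb Z/2\}$ by Poincaré duality. Likewise $H^{-4}(\{E\}\mathbb L^{-3})=\{H^2(E;\mathbb Z)\}$ contains the torsion of $H_1$, again $\mathbb Z/2$.

This tells us what a counterexample should look like. Rationality controls $\{BG\}$ modulo $\mathrm{Fil}_{-1}$ only. By Lemma 1(b), $H^{-4}(\mathbb L^{-1}\{BH\})=e_2(H)$. So we want a group $G$ with rational field for which $\{BG\}-1$ starts with $\mathbb L^{-1}$ times a multiple of $\{BH\}$, where $B_0(H)\ne0$. Formula (3) has this shape.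

## 4. Classes of quotient stacks, computed by hand

To prove (3) we need a calculus for quotient stacks. Let $\Gamma$ act on a quasi-projective variety $Z$. Choose an embedding $\Gamma\subset GL_a$, let $Z\times^\Gamma GL_a=(Z\times GL_a)/\Gamma$, and put
$$[Z]_\Gamma=\{Z\times^\Gamma GL_a\}\cdot\{GL_a\}^{-1}\in\widehat K_0.$$
Here $\{GL_a\}=\mathbb L^{a^2}\prod_{i=1}^a(1-\mathbb L^{-i})$ is invertible, with inverse in $\mathrm{Fil}_{-a^2}$. This is the standard class of the stack $[Z/\Gamma]=[(Z\times^\Gamma GL_a)/GL_a]$, and $[\mathrm{pt}]_\Gamma=\{B\Gamma\}$. One textbook fact is used repeatedly: by Hilbert 90, étale $GL_a$-torsors and étale-locally trivial vector bundles are Zariski-locally trivial, so the class of the total space is the product of the classes of base and fiber.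

* **(P1)** $[\cdot]_\Gamma$ is additive for $\Gamma$-stable closed/open decompositions, and $[Z]_\Gamma\in\mathrm{Fil}_{\dim Z}$. Indeed $\Gamma$ acts freely on $Z\times GL_a$, the quotient map is finite étale, and stable closed subsets map to closed subsets with the expected complement. The second claim holds because $Z\times^\Gamma GL_a$ has dimension $\dim Z+a^2$.
* **(P2)** For a linear representation $W$: $[Z\times W]_\Gamma=\mathbb L^{\dim W}[Z]_\Gamma$. Since $\Gamma$ acts freely on $Z\times GL_a$, the map $(Z\times W)\times^\Gamma GL_a\to Z\times^\Gamma GL_a$ is a vector bundle.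
* **(P3)** If a normal subgroup $M\lhd\Gamma$ acts freely on $Z$, then $[Z]_\Gamma=[Z/M]_{\Gamma/M}$. To see this, let $\Gamma\subset GL_a$ and $\Gamma/M\subset GL_b$, and put $W=(Z\times GL_a\times GL_b)/\Gamma$, with $\Gamma$ acting on $GL_b$ through $\Gamma/M$. Then $W$ is a $GL_b$-torsor over $Z\times^\Gamma GL_a$. Also $\Gamma$ acts freely on $Z\times GL_b$: an element fixing a point acts trivially on the $GL_b$-coordinate, so it lies in $M$, so it is $1$. Hence $W$ is a $GL_a$-torsor over $(Z\times GL_b)/\Gamma=(Z/M)\times^{\Gamma/M}GL_b$. Therefore $\{Z\times^\Gamma GL_a\}\{GL_b\}=\{W\}=\{(Z/M)\times^{\Gamma/M}GL_b\}\{GL_a\}$, and we divide. The case $M=1$ gives independence of the embedding. The case $M=\Gamma$ gives $[Z]_\Gamma=\{Z/\Gamma\}$ for free actions.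
* **(P4)** For $\Delta\le\Gamma$ and a $\Delta$-variety $Z'$: $[\Gamma\times^\Delta Z']_\Gamma=[Z']_\Delta$, because $(\Gamma\times^\Delta Z')\times^\Gamma GL_a=Z'\times^\Delta GL_a$. In particular $[\Gamma/\Delta]_\Gamma=\{B\Delta\}$. We use it as follows: if $Z$ is a disjoint union of open and closed pieces permuted transitively by $\Gamma$, and $\Delta$ is the stabilizer of a piece $Z'$, then $Z\cong\Gamma\times^\Delta Z'$.
* **(P5)** If $\Gamma$ acts trivially on $Z$, then $[Z]_\Gamma=\{Z\}\{B\Gamma\}$, because $Z\times^\Gamma GL_a=Z\times(GL_a/\Gamma)$.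

*Agreement with the concrete description.* Let $V$ be faithful of dimension $n$, and let $U\subset V^m$ be the locus where $\Gamma$ acts freely. Its complement $\bigcup_{g\ne1}(V^g)^m$ has codimension $\ge m$. By (P1)–(P3), $\mathbb L^{mn}\{B\Gamma\}=[V^m]_\Gamma\equiv[U]_\Gamma=\{U/\Gamma\}\equiv\{V^m/\Gamma\}$ mod $\mathrm{Fil}_{mn-m}$. Multiplying by $\mathbb L^{-mn}$ and applying $H^{-i}$, which kills $\mathrm{Fil}_{-m}$ as soon as $2m>i$, we get $e_i(\Gamma)=H^{2mn-i}(\{V^m/\Gamma\})$.

**Lemma 3.** $\{BC\}=1$ for $C$ finite cyclic, and $\{BS_N\}\equiv1$ mod $\mathrm{Fil}_{-2}$ for $N\ge2$.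

*Proof.* **Step 1: cyclic groups.** Let $C$ act on $F$ by a faithful character. Then $\mathbb L\{BC\}=[F]_C=\{\mathbb G_m/C\}+\{BC\}=\mathbb L-1+\{BC\}$, so $(\mathbb L-1)\{BC\}=\mathbb L-1$, and $\mathbb L-1=\mathbb L(1-\mathbb L^{-1})$ is invertible.

**Step 2: stratify $F^N$ to control $S=S_N$ up to codimension two.** Let $U\subset F^N$ be the set of points with distinct coordinates. Let $U_1$ be the set where exactly one pair of coordinates coincides, the others being distinct from each other and from the repeated value. The rest has dimension $\le N-2$. On $U$ the action is free, so $[U]_S=\{U/S\}$.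

**Step 3: the class of $U_1$.** Let $U_1'\subset U_1$ be the part with $x_1=x_2$. It is open and closed in $U_1$, its stabilizer is $S_2\times S_{N-2}$, and $U_1$ is the disjoint union of its translates. On $U_1'$ the factor $S_{N-2}$ acts freely and $S_2$ acts trivially. By (P4), (P3), (P5) and $\{BS_2\}=1$,
$$[U_1]_S=[U_1'/S_{N-2}]_{S_2}=\{U_1'/S_{N-2}\}\{BS_2\}=\{U_1'/S_{N-2}\}=\{U_1/S\}.$$

**Step 4: reassemble.** We have $\mathbb L^N\{BS\}=[F^N]_S\equiv\{U/S\}+\{U_1/S\}$ mod $\mathrm{Fil}_{N-2}$. In characteristic $0$, quotients of $S$-stable locally closed subsets are locally closed in $F^N/S\cong\mathbb A^N$. So the right side is $\equiv\{F^N/S\}=\mathbb L^N$ mod $\mathrm{Fil}_{N-2}$. $\square$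

**Example 2.** Let the Klein four-group $S$ act on $F^2$ by independent signs. Stratify by the nonzero coordinates. On $\mathbb G_m^2$ the action is free with quotient $\mathbb G_m^2$. On each punctured axis one factor of order $2$ acts freely with quotient $\mathbb G_m$, on which the other acts trivially, so by (P3), (P5) and Lemma 3 each contributes $\mathbb L-1$. Hence $(\mathbb L^2-1)\{BS\}=(\mathbb L-1)^2+2(\mathbb L-1)=\mathbb L^2-1$, so $\{BS\}=1$.

The simplest groups therefore give no counterexample. For $C$ cyclic, $e_i(C)=H^{-i}(1)=0$ for all $i>0$. For $S_N$, Lemmas 1 and 3 give $e_1=e_2=e_3=0$ and $e_4\in\mathbb Z\{\mathbb Z\}\cap L_{\rm fin}=0$.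

## 5. The class of $BG$ to first order

We return to $X,Y,f,D$ and $G=D\rtimes S$ of Section 1, with $n=|X|=|Y|$, and prove (3). For $S'\le S$ write $G'=D\rtimes S'$, the preimage of $S'$ in $G$. In particular $G_x=D\rtimes S_x$ for $x\in X$.

**Step 1: compare the open strata.** Let $S'\leq S$. The normal subgroup $D$ of $G'$ acts freely on $\mathbb G_m^X$ with quotient $\mathbb G_m^Y$, so by (P3)
$$[\mathbb G_m^X]_{G'}=[\mathbb G_m^Y]_{S'}.\tag{4}$$

**Step 2: expand along the codimension-one strata.** The points of $F^X$ with at least two zero coordinates contribute to $\mathrm{Fil}_{n-2}$. The points with exactly one zero coordinate form the disjoint union of the tori $\mathbb G_m^{X\setminus\{x\}}$, each open and closed in the union, and permuted by $G$ through $S$. By (P2), (P1) and (P4),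
$$\mathbb L^n\{BG\}=[F^X]_G\equiv[\mathbb G_m^X]_G+\sum_{x\in X/S}[\mathbb G_m^{X\setminus\{x\}}]_{G_x}\equiv[\mathbb G_m^X]_G+\mathbb L^{n-1}\sum_{x\in X/S}\{BG_x\}\quad\text{mod }\mathrm{Fil}_{n-2}.$$
The last congruence holds because $\mathbb G_m^{X\setminus\{x\}}$ differs from the representation $F^{X\setminus\{x\}}$ of $G_x$ by a set of dimension $\leq n-2$. In the same way $\mathbb L^n\{BS\}\equiv[\mathbb G_m^Y]_S+\mathbb L^{n-1}\sum_{y\in Y/S}\{BS_y\}$ mod $\mathrm{Fil}_{n-2}$.

**Step 3: replace $G_x$ by $S_x$.** We only need $\{BG_x\}$ modulo $\mathrm{Fil}_{-1}$. By (P1), (P2) and (4) with $S'=S_x$,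
$$\mathbb L^n\{BG_x\}=[F^X]_{G_x}\equiv[\mathbb G_m^X]_{G_x}=[\mathbb G_m^Y]_{S_x}\equiv[F^Y]_{S_x}=\mathbb L^n\{BS_x\}\quad\text{mod }\mathrm{Fil}_{n-1}.$$

**Step 4: subtract.** Subtracting the two expansions in Step 2, using (4) for $S'=S$, inserting Step 3 and dividing by $\mathbb L^n$ gives (3) modulo $\mathrm{Fil}_{-2}$. $\square$

Two checks. If $X=Y$ and $f$ is multiplication by $k$, then $D=\mu_k^X$ and (3) reads $\{BG\}\equiv\{BS\}$: nothing new appears, so one really needs $X\not\cong Y$. In Example 1, all stabilizers have class $1$ by Lemma 3 and Example 2, and (3) reads $\{BG\}\equiv1+\mathbb L^{-1}(2+1-3)=1$. To see something we need point stabilizers with $B_0\ne0$ on one side, with everything on the other side invisible to $e_2$. Section 7 arranges this.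

## 6. Rationality of the fixed field

**Lemma 4.** In the situation of Section 1, let $S=S_N$ with $N\ge3$ act faithfully on $X\ne\emptyset$, and assume $f(\mathbb Z[Y])\subset k\,\mathbb Z[X]$ for some $k\ge2$. Then $F(x_g:g\in G)^G$ is rational over $F$.

The hypothesis on $k$ costs nothing (replace $f$ by $2f$), and it is what places $F^X$ inside the regular representation.

*Proof.* **Step 1: the representations are faithful, so that Lemma 2 applies.** If $ds\in D\rtimes S$ acts trivially on $F^X$, then $s$ fixes every $x\in X$, so $s=1$, and then $d=1$ because $D\subset\mathbb G_m^X$. So $F^X$ is a faithful representation of $G$. Also $S$ acts faithfully on $Y$: since $\mathbb Q[X]\cong\mathbb Q[Y]$, an element acting trivially on $Y$ has $n$ fixed points on $X$, so it acts trivially on $X$ and is $1$.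

**Step 2: $F^X$ is a summand of the regular representation.** The group $D$ acts on the line $Fe_x$ by the character $\chi_x$, the image of $x$ in $D^\vee=\operatorname{coker}f$. For $x\ne x'$ we have $x-x'\notin k\mathbb Z[X]\supset f(\mathbb Z[Y])$, so $\chi_x\ne\chi_{x'}$. Hence $|D|=|D^\vee|\ge n$. Moreover $F^X$ is multiplicity free over $D$, hence over $G$: two isomorphic irreducible summands over $G$ would give a repeated character of $D$. A multiplicity-free representation is a direct summand of the regular representation $V_{\rm reg}$.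

**Step 3: reduce to $S$.** By Lemma 2 and (2), with $r=|G|-n$,
$$F(x_g:g\in G)^G=F(V_{\rm reg})^G=F(F^X)^G(t_1,\dots,t_r),\qquad F(F^X)^G=F(F^Y)^S.$$

**Step 4: there are enough free variables.** We have $r=|D|\,N!-n\ge n(N!-1)\ge N!-1\ge N$.

**Step 5: exchange $F^Y$ for $F^N$.** Let $S_N$ act on $F^N$ by permutations. Both $F^Y$ and $F^N$ are faithful, so applying Lemma 2 twice gives
$$F(F^Y)^S(t_1,\dots,t_N)\cong F(F^Y\oplus F^N)^S\cong F(F^N)^{S_N}(t_1',\dots,t_n')=F(\sigma_1,\dots,\sigma_N,t_1',\dots,t_n'),$$
with $\sigma_i$ the elementary symmetric functions. Adjoining the remaining $r-N$ variables, we see that $F(V_{\rm reg})^G$ is rational. $\square$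

## 7. Artin's relation and the proof of Theorem A

We need two $S_N$-sets with the same character such that $S_N/H$ occurs in one of them and all other orbits have cyclic stabilizers. Cyclic groups have class $1$, so they are invisible. The source of such pairs is Artin's induction theorem with explicit coefficients.

**Lemma 5.** For every finite group $H$ there are $n_C\in\mathbb Z$ with
$$|H|\cdot1_H=\sum_{C\le H\ \text{cyclic}}n_C\,\mathrm{Ind}_C^H1_C.\tag{5}$$

*Proof.* **Step 1: a relation with the wrong class functions.** For $C$ cyclic let $\theta_C(c)=|C|$ if $c$ generates $C$, and $\theta_C(c)=0$ otherwise. The formula for induced class functions gives $(\mathrm{Ind}_C^H\theta_C)(h)=\#\{g\in H:\langle ghg^{-1}\rangle=C\}$. Summing over all cyclic subgroups $C$ counts every $g\in H$ once, so $|H|\cdot1_H=\sum_C\mathrm{Ind}_C^H\theta_C$.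

**Step 2: express $\theta_C$ by permutation characters.** Step 1 for the cyclic group $C$ in place of $H$ gives $\theta_C=|C|1_C-\sum_{B<C}\mathrm{Ind}_B^C\theta_B$. By induction on $|C|$, $\theta_C$ is an integral combination of characters $\mathrm{Ind}_B^C1_B$. Insert this into Step 1. $\square$

**Example 3.** For the Klein four-group, $\theta_1=1_1$ and $\theta_{C_i}=2\cdot1_{C_i}-\mathrm{Ind}_1^{C_i}1_1$. Hence $4\cdot1_H=2\sum_i\mathrm{Ind}_{C_i}^H1-2\,\mathrm{Ind}_1^H1$, where the last coefficient is $1-3=-2$. Half of this relation is Example 1.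

**The construction.** Let $H$ be any finite group, $N=|H|+5$, $S=S_N$, and embed $H\subset S_{|H|}\subset S$ by Cayley. Put
$$X=|H|\cdot S/H\ \sqcup\bigsqcup_{n_C<0}(-n_C)\,S/C,\qquad Y=\bigsqcup_{n_C>0}n_C\,S/C,$$
where $m\cdot S/K$ means $m$ disjoint copies. Inducing (5) from $H$ to $S$ shows that $\mathbb Q[X]$ and $\mathbb Q[Y]$ have the same character, so $\mathbb Q[X]\cong\mathbb Q[Y]$. Formally,
$$\theta:=[X]-[Y]=|H|[S/H]-\sum_Cn_C[S/C].\tag{6}$$
The kernel of $S$ on $S/H$ is a normal subgroup of $S_N$ of order $\le|H|<N!/2$. Since $N\ge6$, the normal subgroups of $S_N$ are $1$, $A_N$ and $S_N$, so the kernel is trivial. Hence $S$ acts faithfully on $S/H$ and on $X$, and therefore on $Y$, which has the same character. Choose an injective $S$-map $f:\mathbb Z[Y]\to\mathbb Z[X]$ with image in $2\mathbb Z[X]$ and let $G=D\rtimes S$.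

**Proof of Theorem A.** **Step 1: rationality.** Let $B_0(H)\neq0$ and first $\varepsilon=1$. By Lemma 4 the field $F(x_g:g\in G)^G$ is rational.

**Step 2: the class to first order.** By (3), (6) and Lemma 3 (for $S_N$),
$$\{BG\}\equiv1+\mathbb L^{-1}\Big(|H|\{BH\}-\sum_Cn_C\{BC\}\Big)\quad\text{mod }\mathrm{Fil}_{-2}.\tag{7}$$

**Step 3: compute $e_4$.** Apply $H^{-4}$ and then $t$. We have $H^{-4}(1)=0$, and $H^{-4}(\mathrm{Fil}_{-2})\subset\mathbb Z\{\mathbb Z\}$ is killed by $t$. By Lemma 1(b), $H^{-4}(\mathbb L^{-1}\{BK\})=H^{-2}(\{BK\})=e_2(K)=\{B_0(K)^\vee\}$, which vanishes for $K$ cyclic. Since $e_4(G)\in L_{\rm fin}$,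
$$e_4(G)=t(e_4(G))=|H|\{B_0(H)^\vee\}.$$
It is nonzero because $L(\mathrm{Ab})$ is free and $\{B_0(H)^\vee\}$ is a nonzero non-negative combination of basis elements.

**Step 4: compute $e_3$ and $e_2$.** We have $H^{-3}(1)=0$ and $H^{-3}(\mathrm{Fil}_{-2})=0$, since $-3>-4$. So (7) gives $e_3(G)=|H|e_1(H)-\sum_Cn_Ce_1(C)=0$. Next, $\{BG\}\equiv1$ mod $\mathrm{Fil}_{-1}$, $H^{-2}(1)=0$ and $H^{-2}(\mathrm{Fil}_{-1})\subset\mathbb Z\{\mathbb Z\}$, so $e_2(G)\in\mathbb Z\{\mathbb Z\}\cap L_{\rm fin}=0$.

**Step 5: the other sign.** For $\varepsilon=-1$ interchange $X$ and $Y$: choose an injective $S$-map $\mathbb Z[X]\to\mathbb Z[Y]$ with image in $2\mathbb Z[Y]$. Lemma 4 applies because $S$ acts faithfully on $Y\ne\emptyset$. In (7) the bracket changes sign, and Steps 3 and 4 go through. $\square$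

Since groups $H$ with $B_0(H)\ne0$ exist (Saltman, Bogomolov), the answer to the question is negative. In particular $\{BG\}\ne\{*\}$ can occur although $F(x_g:g\in G)^G$ is rational, since $H^{-4}(\{*\})=H^{-4}(1)=0$.

## 8. The exact class of $BG$ over the Burnside ring

To reach $e_6,e_8,\dots$ we need $\{BG\}$ modulo $\mathrm{Fil}_{-3},\mathrm{Fil}_{-4},\dots$. Continuing Section 5 directly, one would need $\{BG_x\}$ to first order, then the strata with two zero coordinates with their stabilizers, and so on: a recursion over subgroups. The Burnside ring does this bookkeeping.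

The Burnside ring $B(S)$ is the Grothendieck ring of finite $S$-sets, with disjoint union as sum and cartesian product as product. It is free abelian on the $[S/K]$, $K\le S$ up to conjugacy. For $S'\le S$, induction $\mathrm{Ind}_{S'}^S:B(S')\to B(S)$ sends $[Y']$ to $[S\times^{S'}Y']$. Example: for $S$ of order two, $[S]^2=2[S]$. Let $q$ be a variable, to be specialized to $\mathbb L^{-1}$.

Let $\pi:G\twoheadrightarrow S$ be a surjection of finite groups and $Z$ a quasi-projective $G$-variety. Put $\phi^G_Z([Y])=[Y\times Z]_G$ for finite $S$-sets $Y$. Extend this additively to $B(S)$, and then to $B(S)[[q]][q^{-1}]\to\widehat K_0$ by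
$$\phi^G_Z\Big(\sum_kb_kq^k\Big)=\sum_k\mathbb L^{-k}\phi^G_Z(b_k).$$
The series converges because $\phi^G_Z(B(S))\subset\mathrm{Fil}_{\dim Z}$. Two rules follow. First, for $S'\le S$, $G'=\pi^{-1}(S')$ and $b\in B(S')$,
$$\phi^{G'}_Z(b)=\phi^G_Z(\mathrm{Ind}_{S'}^Sb),\tag{8}$$
by (P4), because $G\times^{G'}(Y'\times Z)\cong(S\times^{S'}Y')\times Z$ for every $S'$-set $Y'$. Second, for every finite $S$-set $Y$,
$$\phi^G_{Y\times Z}(b)=\phi^G_Z(b[Y]).\tag{9}$$

**Definition.** Let $X$ be a finite $S$-set. An action of $G$ on $F^X$ is *monomial over $\pi$* if it is linear and $ge_x\in F^*e_{\pi(g)x}$. We say that $\tau\in B(S)[q]$ *represents* $X$ if for every $\pi:G\twoheadrightarrow S$, every monomial action of $G$ on $F^X$ over $\pi$, and every quasi-projective $G$-variety $Z$,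
$$[\mathbb G_m^X\times Z]_G=\phi^G_Z(q^{-|X|}\tau).\tag{10}$$

The same $\tau$ must serve for all $G$, all scalars and all $Z$. This uniformity is what will let us compare $G$ with $S$. The action of $G=D\rtimes S$ in Section 1 is monomial over the projection to $S$, and so is the permutation action of $S$ over the identity.

**Lemma 6.** (a) Every $X$ is represented by some $\tau_X$ with $\tau_X\equiv1-[X]q$ mod $q^2$. (b) If $\tau,\tau'$ represent $X,X'$, then $\tau\tau'$ represents $X\sqcup X'$.

*Proof of (a).* We induct on $n=|X|$, for all $S$ simultaneously, with $\tau_\emptyset=1$.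

**Step 1: stratify, to isolate the open torus.** For $J\subset X$ let $\mathbb G_m^J\subset F^X$ be the stratum where exactly the coordinates in $J$ are nonzero. The set of points with exactly $k$ nonzero coordinates is locally closed, and it is the disjoint union of its closed subsets $\mathbb G_m^J$, $|J|=k$, which $G$ permutes via $\pi$. Let $S_J$ be the stabilizer of $J$ and $G_J=\pi^{-1}(S_J)$. The action of $G_J$ on $F^J$ is monomial over $G_J\to S_J$. By (P2), (P1) and (P4),
$$\mathbb L^n[Z]_G=[F^X\times Z]_G=[\mathbb G_m^X\times Z]_G+\sum_{k<n}\ \sum_{J\in\binom Xk/S}[\mathbb G_m^J\times Z]_{G_J}.$$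

**Step 2: use induction on the boundary.** The $S_J$-set $J$ has fewer than $n$ elements, so by induction and (8), $[\mathbb G_m^J\times Z]_{G_J}=\phi^{G_J}_Z(q^{-k}\tau_J)=\phi^G_Z(q^{-k}\mathrm{Ind}_{S_J}^S\tau_J)$. Since $\mathbb L^n[Z]_G=\phi^G_Z(q^{-n})$,
$$\tau_X=1-\sum_{k<n}q^{n-k}\sum_{J\in\binom Xk/S}\mathrm{Ind}_{S_J}^S\tau_J\tag{11}$$
satisfies (10). It depends only on $(S,X)$.

**Step 3: read off the first coefficients.** The constant term is $1$. The coefficient of $q$ comes from $k=n-1$, $J=X\setminus\{x\}$, $S_J=S_x$ and the constant term $1$ of $\tau_J$. It is $-\sum_{x\in X/S}[S/S_x]=-[X]$.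

*Proof of (b).* The aim is to treat the second torus as part of $Z$. A monomial action on $F^{X\sqcup X'}=F^X\oplus F^{X'}$ is monomial on each summand. Write $q^{-|X|}\tau=\sum_kb_kq^k$. By (10) for $\tau$ and the $G$-variety $\mathbb G_m^{X'}\times Z$,
$$[\mathbb G_m^X\times(\mathbb G_m^{X'}\times Z)]_G=\sum_k\mathbb L^{-k}\phi^G_{\mathbb G_m^{X'}\times Z}(b_k).$$
For an $S$-set $Y$, (10) for $\tau'$ and (9) give
$$\phi^G_{\mathbb G_m^{X'}\times Z}([Y])=[\mathbb G_m^{X'}\times(Y\times Z)]_G=\phi^G_{Y\times Z}(q^{-|X'|}\tau')=\phi^G_Z(q^{-|X'|}\tau'[Y]).$$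
By additivity this holds with $[Y]$ replaced by each $b_k$, and summing gives $\phi^G_Z(q^{-|X|-|X'|}\tau\tau')$. $\square$

**Example 4.** If $|X|=1$, then $\tau_X=1-q$. If $|X|=2$, formula (11) gives $\tau_X=1-q^2-q(1-q)[X]=1-[X]q+([X]-1)q^2$. Test it for $G=S$ of order two swapping the points: (10) with $Z$ a point says $[\mathbb G_m^2]_S=\mathbb L^2\{BS\}-\mathbb L\{B1\}+\{B1\}-\{BS\}=\mathbb L^2-\mathbb L$. Directly, the diagonal contributes $(\mathbb L-1)\{BS\}=\mathbb L-1$ and the rest is free, so $[\mathbb G_m^2]_S=\{\mathbb G_m^2/S\}$. This quotient is the plane of pairs $(\sigma_1,\sigma_2)$ with $\sigma_2\ne0$, of class $\mathbb L(\mathbb L-1)$.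

For an $S$-set or element of $B(S)[[q]][q^{-1}]$ write $\psi=\phi^S_{\rm pt}$ (with $\pi=\mathrm{id}$), so $\psi([S/K])=\{BK\}$.

**Theorem B.** Let $S$ be a finite group and let $X,Y$ be finite $S$-sets with $\mathbb Q[X]\cong\mathbb Q[Y]$. Let $f:\mathbb Z[Y]\to\mathbb Z[X]$ be an injective $S$-map. Put $D=\mathrm{Hom}(\operatorname{coker}f,F^*)\subset\mathbb G_m^X$ and $G=D\rtimes S$. Then $\{BG\}=\psi(\tau_Y\tau_X^{-1})$. In particular, modulo $\mathrm{Fil}_{-2}$,
$$\{BG\}\equiv\{BS\}+\mathbb L^{-1}\Big(\sum_{x\in X/S}\{BS_x\}-\sum_{y\in Y/S}\{BS_y\}\Big).$$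

*Proof.* **Step 1: compare $G$ and $S$ on the open torus, with a test set.** Let $\phi=\phi^G_{\rm pt}$, so $\phi(1)=\{BG\}$. Let $Z$ be a finite $S$-set, with $G$ acting through $\pi:G\to S$. The normal subgroup $D$ acts freely on $\mathbb G_m^X\times Z$ with quotient $\mathbb G_m^Y\times Z$, so (P3) gives $[\mathbb G_m^X\times Z]_G=[\mathbb G_m^Y\times Z]_S$. By (10) and (9) this reads
$$\phi(q^{-n}\tau_X[Z])=\psi(q^{-n}\tau_Y[Z]),\qquad n=|X|=|Y|.$$

**Step 2: extend from test sets to power series.** By additivity $[Z]$ may be replaced by any element of $B(S)$. Since $\phi(q^kw)=\mathbb L^{-k}\phi(w)$, likewise for $\psi$, and both maps are compatible with $q$-adically convergent sums,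
$$\phi(q^{-n}\tau_Xz)=\psi(q^{-n}\tau_Yz)\qquad\text{for all }z\in B(S)[[q]][q^{-1}].\tag{12}$$

**Step 3: choose $z$ so that the left side becomes $\{BG\}$.** The ring $B(S)$ is commutative and $\tau_X$ has constant term $1$, so it is invertible in $B(S)[[q]]$. With $z=q^n\tau_X^{-1}$, (12) becomes
$$\{BG\}=\psi(\tau_Y\tau_X^{-1}),\qquad\tau_Y\tau_X^{-1}=1+([X]-[Y])q+O(q^2).\tag{13}$$

**Step 4: truncate.** We have $\psi(1)=\{BS\}$ and $\psi([X])=\sum_{x\in X/S}\{BS_x\}$. The terms with $q^k$, $k\ge2$, contribute to $\mathrm{Fil}_{-2}$ because $\psi(B(S))\subset\mathrm{Fil}_0$. $\square$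

The proof uses of $\tau_X$ and $\tau_Y$ only that they represent $X$ and $Y$ and that $\tau_X$ has constant term $1$. We shall use (13) in this form.

## 9. Many copies of $X$ and $Y$: the proof of Theorem C

For a single $G$ the value $e_{2j}(G)$ is a sum of many contributions, which could cancel. Taking $m$ copies of $X$ and $Y$ makes $e_{2j}$ a polynomial in $m$, and it suffices to know its leading coefficient.

**Step 1: the groups $G_m$.** Keep $S,X,Y,f,\theta$ from Section 7, for a finite group $H$ to be specified. For $m\ge1$ let $X_m,Y_m$ be the disjoint unions of $m$ copies of $X,Y$, let $f_m=f^{\oplus m}$, whose image is in $2\mathbb Z[X_m]$, and let $G_m$ be the resulting group. By Lemma 4, $F(x_g:g\in G_m)^{G_m}$ is rational.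

**Step 2: the dependence of $\{BG_m\}$ on $m$.** By Lemma 6(b), $\tau_X^m$ and $\tau_Y^m$ represent $X_m$ and $Y_m$, and $\tau_X^m$ has constant term $1$. So (13) gives $\{BG_m\}=\psi(u^m)$ with $u=\tau_Y\tau_X^{-1}=1+\theta q+O(q^2)$. Since $u-1$ is divisible by $q$,
$$u^m=\sum_kP_k(m)q^k,\qquad P_k(m)=\sum_{r\le k}\binom mr\,c_{k,r},\qquad c_{k,r}=[q^k](u-1)^r\in B(S),\qquad c_{k,k}=\theta^k,$$
where $[q^k]$ takes the coefficient of $q^k$. The $c_{k,r}$ do not depend on $m$.

**Step 3: a finite formula for $e_i(G_m)$.** Let $\varepsilon_i:B(S)\to L(\mathrm{Ab})$ be the additive map $[S/K]\mapsto e_i(K)$, i.e. $\varepsilon_i=H^{-i}\circ\psi|_{B(S)}$. For $i<0$ it is zero, by Lemma 1(a) and $\{BK\}\in\mathrm{Fil}_0$. The tail $\sum_{k>i/2}\mathbb L^{-k}\psi(P_k(m))$ lies in some $\mathrm{Fil}_{-k_0}$ with $2k_0>i$, so $H^{-i}$ kills it. By Lemma 1(b),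
$$e_i(G_m)=\sum_{0\le k\le i/2}\varepsilon_{i-2k}(P_k(m)).\tag{14}$$

**Proof of (1).** Choose $H$ with $B_0(H)\ne0$, and let $i=2j$, $j\ge2$.

**Step 4: $e_{2j}(G_m)$ is a polynomial in $m$ of degree at most $j-1$.** Apply $t$ to (14). The term $k=j$ takes values in $\mathbb Z\{\mathbb Z\}$, because $e_0(K)=\{\mathbb Z\}$, so $t$ kills it. The other terms have $r\le k\le j-1$. Hence $e_{2j}(G_m)=t(e_{2j}(G_m))$ is a combination of $\binom m0,\dots,\binom m{j-1}$ with coefficients in $L_{\rm fin}$ independent of $m$. Only $k=r=j-1$ contributes to $\binom m{j-1}$, and its coefficient is $\varepsilon_2(\theta^{j-1})$.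

**Step 5: the leading coefficient is nonzero.** Expand $\theta^{j-1}$ by (6). For $C$ cyclic and any $S$-set $Z$, all stabilizers on $S/C\times Z$ are cyclic, and $e_2$ vanishes on them. So only the power of $|H|[S/H]$ survives:
$$\varepsilon_2(\theta^{j-1})=|H|^{j-1}\varepsilon_2([S/H]^{j-1})=|H|^{j-1}\sum_{w\in(S/H)^{j-1}/S}\{B_0(S_w)^\vee\}.$$
This is a sum of classes of finite groups, with no signs, and it includes $\{B_0(H)^\vee\}\ne0$ from the diagonal orbit. So it is nonzero.

**Step 6: choose $m$.** Thus $m\mapsto e_{2j}(G_m)$ is a polynomial function of degree exactly $j-1$ with values in a free abelian group. Looking at a coordinate in which the leading coefficient is nonzero, we see that it vanishes for at most $j-1$ values of $m$. Hence for all but finitely many $m$, $e_{2j}(G_m)\ne0$ simultaneously for all $2\le j\le J$. The statement for an even $i\ge4$ follows with $J=i/2$. $\square$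

**Proof of (2).** Let $\ell$ be as in the statement, so $\ell\ge3$ as $e_1=0$. Let $H$ be a group of least order with $e_\ell(H)\ne0$, and let $i=\ell+2s$ with $s\ge1$.

**Step 7: $e_i(G_m)$ is a polynomial in $m$ of degree at most $s$.** In (14) the terms with $k>s$ involve $\varepsilon_{i'}$ with $i'=i-2k<\ell$ odd and positive. These are $0$ by the choice of $\ell$. So $e_i(G_m)$ is a combination of $\binom m0,\dots,\binom ms$. The coefficients are independent of $m$ and lie in $L_{\rm fin}$, because only $\varepsilon_{i'}$ with $i'\ge\ell>0$ occur. The coefficient of $\binom ms$ comes from $k=r=s$ and is $\varepsilon_\ell(\theta^s)$.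

**Step 8: the leading coefficient is nonzero.** Cyclic groups have $e_\ell=0$ by Lemma 3. So all terms of $\theta^s$ with a factor $[S/C]$ drop out, since their stabilizers are cyclic. All stabilizers on $(S/H)^s$ are conjugate to subgroups of $H$, and proper subgroups of $H$ have $e_\ell=0$ by minimality. Therefore
$$\varepsilon_\ell(\theta^s)=|H|^s\,\varepsilon_\ell([S/H]^s)=|H|^s\,\nu\,e_\ell(H),$$
where $\nu$ is the number of orbits on $(S/H)^s$ with stabilizer conjugate to $H$. The diagonal orbit is one, so $\nu\ge1$. As $L_{\rm fin}$ is torsion free, this coefficient is nonzero.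

**Step 9: choose $m$.** As in Step 6, $e_i(G_m)\neq0$ for all but at most $s$ values of $m$, and all the fields $F(x_g:g\in G_m)^{G_m}$ are rational. $\square$
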